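# An amenable group with a $C_0$ affine action that is neither proper nor fixed

## 1. The main theorem and the terms in it

**Theorem A.** There are a countable discrete group $G$ which is the increasing union of finite $2$-groups, an infinite elementary abelian $2$-subgroup $H\le G$, and an affine isometric action $\alpha$ of $G$ on a Hilbert space whose linear part is a unitary $C_0$-representation, such that $H$ fixes $0$ and the orbit $\alpha(G)0$ is unbounded. Hence $\alpha$ has no fixed point and is not metrically proper, and the amenable group $G$ does not have Property $(\mathrm{BP}_0)$.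

The theorem answers, in the negative, a question from the paper of Yves de Cornulier, Romain Tessera and Alain Valette, "Isometric group actions on Banach spaces and representations vanishing at infinity" (arXiv:math/0612398): does every amenable group have Property $(\mathrm{BP}_0)$? We now explain the words.

**Definition (affine action).** Let $V$ be a Banach space and $G$ a locally compact group. A continuous affine isometric action of $G$ on $V$ is $\alpha(g)v=\pi(g)v+b(g)$, where $\pi$ is a continuous isometric linear representation, called the linear part, and $b:G\to V$ is a continuous $1$-cocycle: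
$$b(gh)=b(g)+\pi(g)b(h)\qquad(g,h\in G).$$
So $b(g)=\alpha(g)0$, $b(1)=0$ and $b(g^{-1})=-\pi(g^{-1})b(g)$; in particular $\|b(g^{-1})\|=\|b(g)\|$.

**Definition ($C_0$).** The representation $\pi$ is a $C_0$-representation if $\langle\pi(g)v,w\rangle\to0$ as $g\to\infty$ in $G$, for all $v\in V$, $w\in V^*$.

For a discrete group, "$g\to\infty$" means that $g$ leaves every finite set. The left regular representation of an infinite discrete group on $\ell^2(G)$ is $C_0$. The trivial representation of an infinite discrete group on $V\ne0$ is not.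

We use repeatedly that *if $\pi$ is $C_0$ and $N\le G$ is an infinite subgroup ($G$ discrete), then $\pi(N)$ has no non-zero invariant vector*. Indeed, if $v$ is invariant, then $\langle v,w\rangle=\langle\pi(n)v,w\rangle\to0$ as $n\to\infty$ in $N$, for every $w$. Since the difference of two $\alpha(N)$-fixed points is $\pi(N)$-invariant, $\alpha(N)$ has at most one fixed point.

**Definition (proper).** The action is metrically proper if $\|\alpha(g)v\|\to\infty$ as $g\to\infty$. Because $\bigl|\|\alpha(g)v\|-\|b(g)\|\bigr|\le\|v\|$, this does not depend on $v$ and says that $\|b(g)\|\to\infty$.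

**Definition ($\mathrm{BP}_0$).** The group $G$ has Property $(\mathrm{BP}_0^V)$ if every continuous affine isometric action of $G$ on $V$ with $C_0$ linear part has a fixed point or is metrically proper. It has Property $(\mathrm{BP}_0)$ if it has $(\mathrm{BP}_0^{\mathcal H})$ for every Hilbert space $\mathcal H$.

The $C_0$ condition matters. Let $\mathbb Z^2$ act on $\mathbb R$ by $\alpha(m,n)v=v+m$: there is no fixed point, and $\{0\}\times\mathbb Z$ fixes everything, so the action is not proper. Its linear part is trivial, hence not $C_0$.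

A discrete group is amenable if it has a left-invariant mean on bounded functions. An increasing union of finite groups $G_k$ is amenable: take a weak-$*$ limit point of the means $\phi\mapsto|G_k|^{-1}\sum_{x\in G_k}\phi(x)$, which for $k\ge j$ are invariant under $G_j$. The group of Theorem A is even elementary amenable, being a union of finite groups, and locally nilpotent: a finitely generated subgroup lies in some finite $2$-group, and finite $2$-groups are nilpotent.

The "hence" in Theorem A is immediate. An isometric action with a fixed point has bounded orbits, so an unbounded orbit excludes a fixed point; and $b=0$ on the infinite set $H$ excludes properness.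

Two further theorems accompany this one. The first replaces Hilbert space by $L^p$; the second is a positive result showing how far the counterexample must be from solvable groups.

**Theorem B.** For the same pair $(G,H)$ and every $1\le p<\infty$, $G$ has an affine isometric action on $L^p([0,1])$ (real or complex) with $C_0$ linear part, such that $H$ fixes $0$ and $G$ has unbounded orbits. So $G$ fails $(\mathrm{BP}_0^{L^p([0,1])})$ for all $1\le p<\infty$.

**Theorem C.** Let $G$ be a discrete group with an ascending normal series $1=N_0\le N_1\le\dots\le N_\theta=G$ (indexed by ordinals, every $N_\lambda$ normal in $G$, $N_\lambda=\bigcup_{\mu<\lambda}N_\mu$ at limits) all of whose factors $N_{\lambda+1}/N_\lambda$ are finite or abelian. Then $G$ has $(\mathrm{BP}_0^V)$ for every reflexive Banach space $V$.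

Solvable groups (derived series), hypercentral groups (transfinite upper central series) and hyperabelian groups satisfy the hypothesis, and so does any FC-hypercentral group that has a series of this type. As discrete groups they all have $(\mathrm{BP}_0)$. Theorem A shows that "hypercentral" cannot be weakened to "locally nilpotent", even for countable $2$-groups.

## 2. The group $\mathbb Z$, and what commutation does

Let us test $G=\mathbb Z$ by hand. Let $\alpha=(\pi,b)$ act on a Hilbert space with $C_0$ linear part, and suppose it is not proper. Then some infinite set of integers satisfies $\|b(x)\|\le c$. Choose a sequence $x_i\to\infty$ in it with $b(x_i)\to\xi$ weakly. For $n\in\mathbb Z$ expand $b(x_in)=b(nx_i)$ (written multiplicatively) in two ways: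
$$b(x_i)+\pi(x_i)b(n)=b(n)+\pi(n)b(x_i).$$
As $i\to\infty$, $\pi(x_i)b(n)\to0$ weakly since $\pi$ is $C_0$, and $\pi(n)$ is weakly continuous. So $\xi=b(n)+\pi(n)\xi=\alpha(n)\xi$ for all $n$: there is a fixed point. Hence $\mathbb Z$ has $(\mathrm{BP}_0)$.

What was used is an unbounded supply of elements $x$ with $b(x)$ bounded *that commute with $n$*. Section 10 pushes this as far as Theorem C. A counterexample must avoid it: by Theorem C together with step (ii) of Section 10, the group must not contain, for example, an infinite normal abelian subgroup. This leaves locally finite groups as plausible candidates, and we shall build one as a union $G_1\subset G_2\subset\cdots$ of finite $2$-groups, adding at each step one new element to the stabilizer of $0$.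

## 3. Turning the action into a function on $G$

*Purpose.* We replace the search for an action by the search for one real function. For a function $\psi:G\to\mathbb R$ and $a,a',x\in G$ put
$$D_{a,a'}\psi(x)=\psi(a^{-1}x)+\psi(xa')-\psi(a^{-1}xa')-\psi(x).$$
A symmetric function $\psi$ (that is, $\psi(x^{-1})=\psi(x)$) with $\psi(1)=0$ is *conditionally negative definite* if $\sum_{i,j}r_ir_j\psi(x_i^{-1}x_j)\le0$ for all finite families $x_i\in G$, $r_i\in\mathbb R$ with $\sum r_i=0$.

**Proposition 1.** Let $G$ be a countable discrete group, $H\le G$ an infinite subgroup, and $\Psi:G\to[0,\infty)$ symmetric, conditionally negative definite, with $\Psi(1)=0$, such that $\Psi|_H=0$, $\Psi$ is unbounded, and $D_{a,a'}\Psi(x)\to0$ as $x\to\infty$ for all fixed $a,a'\in G$. Then there are an orthogonal $C_0$-representation $\pi$ of $G$ on a separable real Hilbert space $\mathcal H_{\mathbb R}$ and a cocycle $b$ with $\|b(x)\|^2=\Psi(x)$. The action $\alpha(x)v=\pi(x)v+b(x)$, also after complexification, has a unitary (orthogonal) $C_0$ linear part, $H$ fixes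 $0$, and the orbit of $0$ is unbounded.

*Proof.* The first part is the standard GNS construction (e.g. Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*, §2.10 and App. C). Let $E$ be the space of finitely supported $f:G\to\mathbb R$ with $\sum f=0$, and put
$$\langle f,h\rangle=-\tfrac12\sum_{x,y}f(x)h(y)\Psi(x^{-1}y).$$
This form is symmetric and positive semidefinite, and invariant under left translation. Quotient by the null vectors and complete to get $\mathcal H_{\mathbb R}$, separable since $G$ is countable. Left translation induces an orthogonal representation $\pi$ with $\pi(g)(\delta_x-\delta_y)=\delta_{gx}-\delta_{gy}$. Let $b(x)$ be the class of $\delta_x-\delta_1$. Then $b(gh)=(\delta_g-\delta_1)+(\delta_{gh}-\delta_g)=b(g)+\pi(g)b(h)$, and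
$$\|b(x)-b(y)\|^2=\|\delta_x-\delta_y\|^2=-\tfrac12\bigl(-2\Psi(x^{-1}y)\bigr)=\Psi(x^{-1}y).$$
The vectors $b(x)$ span $E$, so $b(G)$ is total in $\mathcal H_{\mathbb R}$.

For the $C_0$ property use $\langle u-v,w-z\rangle=\frac12(\|u-z\|^2+\|v-w\|^2-\|u-w\|^2-\|v-z\|^2)$ with $u=b(a)$, $v=b(1)=0$, $w=b(xa')$, $z=b(x)$, and $\pi(x)b(a')=b(xa')-b(x)$:
$$\langle b(a),\pi(x)b(a')\rangle=\tfrac12\bigl(\Psi(a^{-1}x)+\Psi(xa')-\Psi(a^{-1}xa')-\Psi(x)\bigr)=\tfrac12D_{a,a'}\Psi(x)\to0.$$
By linearity $\langle u,\pi(x)v\rangle\to0$ for $u,v$ in the span of $b(G)$. Since this span is dense and $\|\pi(x)\|=1$, the same holds for all $u,v$. So $\pi$ is $C_0$. A coefficient of the complexification is a combination of four real coefficients, so the complexification is a unitary $C_0$-representation. Finally $\|b(h)\|^2=\Psi(h)=0$ on $H$, and $\|b\|^2=\Psi$ is unbounded. $\square$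

Two functions on $\mathbb Z$ show what $D$ sees. For $\Psi(x)=x^2$, which comes from translations of $\mathbb R$, a computation gives $D_{a,a'}\Psi(x)=2aa'$, which does not tend to $0$: the linear part is trivial. For $\Psi(x)=|x|$, $D_{a,a'}\Psi(x)=|x-a|+|x+a'|-|x-a+a'|-|x|$ is $0$ as soon as $|x|$ is large. In words, $D\Psi$ is small when a change at the left end of $x$ and a change at the right end have independent effects.

## 4. Cut functions on finite groups, and Theorem A from one extension lemma

*Purpose.* We fix a class of conditionally negative definite functions on finite groups flexible enough to be extended from one group to a larger one.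

**Definition (the class $\mathcal C(A)$).** For a finite group $A$, $\mathcal C(A)$ is the set of functions
$$\psi(a)=\sum_{S\subset A}c_S\,|1_S(1)-1_S(a)|,\qquad c_S\ge0,\quad c_{aS}=c_S\ \text{ for all }a\in A.$$

*Examples.* On $\mathbb Z/2$, the function $1_{x\ne1}$ belongs to $\mathcal C$: put weight $\frac12$ on each of the two singletons. On $\mathbb F_2^n$, the Hamming weight belongs to $\mathcal C$: put weight $\frac12$ on each of the $2n$ sets $\{x_i=0\}$, $\{x_i=1\}$.

Substituting $S=aS'$ and using invariance of the weights,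
$$\psi(a^{-1}a')=\sum_Sc_S|1_S(a)-1_S(a')|=\sum_Sc_S|1_S(a)-1_S(a')|^2.\tag{1}$$
So $\psi$ is symmetric and $\psi(1)=0$. It is conditionally negative definite, since for $\sum r_i=0$ one gets $\sum r_ir_j\psi(a_i^{-1}a_j)=-2\sum_Sc_S\bigl(\sum_ir_i1_S(a_i)\bigr)^2\le0$.

*Vanishing on a subgroup.* Suppose $\psi|_C=0$ for a subgroup $C\le A$. Then every $S$ with $c_S>0$ is right $C$-invariant: for $a\in A$ we have $c_{a^{-1}S}=c_S>0$, so $\psi(c)=0$ forces $1_{a^{-1}S}(1)=1_{a^{-1}S}(c)$, that is, $1_S(a)=1_S(ac)$. So the weights live on subsets of $A/C$. In particular $\psi(ac)=\psi(a)$, and by symmetry $\psi(ca)=\psi(a)$.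

**Lemma 2 (one-step extension).** Let $A$ be a finite $2$-group, $C\lneq A$, $\psi\in\mathcal C(A)$ with $\psi|_C=0$, and $\varepsilon,R>0$. There are a finite $2$-group $Q\supset A$, an involution $g\in Q\setminus A$ centralizing $C$, and $\psi'\in\mathcal C(Q)$ with

* (a) $|\psi'(a)-\psi(a)|\le\varepsilon$ for $a\in A$;
* (b) $\psi'=0$ on $C'=C\cup Cg\cong C\times\mathbb Z/2$;
* (c) $|D_{a,a'}\psi'(x)|\le\varepsilon$ for all $a,a'\in A$ and $x\in Q\setminus A$;
* (d) $\psi'(n)\ge R$ for some $n\in Q$.

**Proof of Theorem A from Lemma 2.** Let $G_1=\mathbb Z/2$, $C_1=1$, $\psi_1=1_{x\neq1}$. Given a finite $2$-group $G_k$, $C_k\lneq G_k$ and $\psi_k\in\mathcal C(G_k)$ vanishing on $C_k$, apply Lemma 2 with $\varepsilon=2^{-k}$, $R=k$. It yields $G_{k+1}\supset G_k$, an involution $g_k\in G_{k+1}\setminus G_k$, $C_{k+1}=C_k\times\langle g_k\rangle$, $\psi_{k+1}$ vanishing on $C_{k+1}$, and $n_k\in G_{k+1}$ with $\psi_{k+1}(n_k)\ge k>0$. The last inequality shows $C_{k+1}\ne G_{k+1}$, so the induction continues.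

Let $G=\bigcup G_k$ and $H=\bigcup C_k$. Then $G$ is a countable increasing union of finite $2$-groups. Each $C_k$ is elementary abelian and $g_k\notin G_k$, so $H$ is an infinite elementary abelian $2$-group. By (a), $|\psi_{k+1}-\psi_k|\le2^{-k}$ on $G_k$, so
$$\Psi(x)=\lim_k\psi_k(x)\ \text{ exists},\qquad|\Psi-\psi_k|\le\sum_{l\ge k}2^{-l}=2^{1-k}\ \text{ on }G_k.$$
We check the hypotheses of Proposition 1.

* $\Psi\ge0$ is symmetric, conditionally negative definite, and $\Psi(1)=0$, as a pointwise limit (any finite set lies in $G_k$ for large $k$).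
* $\Psi|_H=0$, since $\psi_k$ vanishes on $C_j$ for all $k\ge j$.
* $\Psi$ is unbounded: $\Psi(n_k)\ge\psi_{k+1}(n_k)-2^{-k}\ge k-2^{-k}$.
* Let $a,a'\in G_j$ and $x\in G_{k+1}\setminus G_k$ with $k\ge j$. All four points in $D_{a,a'}\Psi(x)$ lie in $G_{k+1}$, where $|\Psi-\psi_{k+1}|\le2^{-k}$. With (c), $|D_{a,a'}\Psi(x)|\le2^{-k}+4\cdot2^{-k}$. All but finitely many $x\in G$ lie outside $G_k$, so $D_{a,a'}\Psi(x)\to0$ as $x\to\infty$.

Proposition 1 gives Theorem A; continuity is automatic because $G$ is discrete. $\blacksquare$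

So everything rests on Lemma 2, which occupies Sections 5–8.

*Remark.* The full stabilizer $H'=\{\Psi=0\}\supseteq H$ of $0$ is infinite. It has infinite index: $b(xh)=b(x)+\pi(x)b(h)=b(x)$ for $h\in H'$, so $\Psi$ is constant on cosets $xH'$, and $\Psi$ is unbounded. It is also almost malnormal: if $H'\cap xH'x^{-1}$ is infinite, then its fixed point is unique (Section 1). Both $0$ and $b(x)=\alpha(x)0$ are fixed by it, so $b(x)=0$ and $x\in H'$.

## 5. The free amalgam satisfies everything except finiteness

We must adjoin an involution $g$ commuting with $C$. The first thing to try is to do so freely: put $B=C\times\langle g\rangle$ and $\Gamma=A*_CB$. By the normal form theorem each $x\in\Gamma$ is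
$$x=a_0\,g\,a_1\,g\cdots g\,a_k,\qquad a_i\in A,\quad a_1,\dots,a_{k-1}\notin C,$$
with $k$ determined by $x$. The expression is unique up to moving elements of $C$ across the letters $g$. Since $\psi(ca)=\psi(ac)=\psi(a)$ for $c\in C$, the function $\psi_\Gamma(x)=\sum_i\psi(a_i)$ is well defined. It restricts to $\psi$ on $A$, it vanishes on $B$, and if $\psi(a)>0$ then $\psi_\Gamma((ag)^k)=k\psi(a)$ is unbounded. Moreover $D$ vanishes *exactly* off $A$: if $x\notin A$, then $k\ge1$, multiplication by $a^{-1}$ on the left changes only $a_0$, multiplication by $a'$ on the right changes only $a_k$, and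
$$D_{a,a'}\psi_\Gamma(x)=[\psi(a^{-1}a_0)+\psi(a_k)]+[\psi(a_0)+\psi(a_ka')]-[\psi(a^{-1}a_0)+\psi(a_ka')]-[\psi(a_0)+\psi(a_k)]=0,$$
the middle terms cancelling.

The trouble comes before one even asks about conditional negative definiteness: $\Gamma$ is infinite, and as soon as $[A:C]\ge3$ it contains a non-abelian free subgroup (a textbook fact on amalgams), so it is not amenable. We need a finite $2$-group that looks like $\Gamma$ on a large scale. In a finite quotient of $\Gamma$, normal forms are no longer unique, so $\psi_\Gamma$ makes no sense there. What can still be recorded is a parity: which places in a finite graph, standing in for the Bass–Serre tree of $\Gamma$, the word has visited an odd number of times.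

## 6. Coset graphs and doubling of the girth

*Purpose.* We build finite $2$-groups containing $A$ and $g$ whose coset graph has girth as large as we like. Fix $A$ and $C\lneq A$.

**Definition (admissible pair, coset graph).** A pair $(P,g)$ is *admissible* if $P$ is a finite $2$-group containing $A$ and $g\in P\setminus A$ is an involution centralizing $C$. Put $B=C\cup Cg$. This is a subgroup, and $A\cap B=C$ because $cg\in A$ would give $g\in A$. Let $X(P)$ be the bipartite graph with vertex set $P/A\sqcup P/B$ and edge set $P/C$, where the edge $pC$ joins $pA$ and $pB$.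

If $pC$ and $qC$ have the same ends, then $p^{-1}q\in A\cap B=C$, so $X(P)$ is simple. An $A$-vertex has degree $[A:C]\ge2$ and a $B$-vertex has degree $[B:C]=2$. A finite graph whose degrees are all at least $2$ contains a cycle (walk without turning back until a vertex repeats). So the girth $\gamma(P)$ is finite, and $\gamma(P)\ge4$ as $X(P)$ is simple and bipartite.

**The group $P^\sharp$.** Write $[p]\in\mathbb F_2[P/C]$ for the basis vector of the edge $pC$, and let $W=\mathbb F_2[P/C]\rtimes P$ with $(f,p)(f',p')=(f+pf',pp')$, a finite $2$-group. Put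
$$j(a)=([1]+[a],\,a)\quad(a\in A),\qquad g^\sharp=(0,g).$$
Then $j(a)j(a')=([1]+[a]+[a]+[aa'],aa')=j(aa')$, so $j$ is an injective homomorphism. For $c\in C$, $j(c)=(0,c)$. Hence $g^\sharp$ is an involution centralizing $j(C)$, and $g^\sharp\notin j(A)$ since $g\notin A$. Let
$$P^\sharp=\langle j(A),g^\sharp\rangle\le W .$$
Identifying $A$ with $j(A)$, the pair $(P^\sharp,g^\sharp)$ is admissible, with $B^\sharp=\{(0,b):b\in B\}$. For $x\in P^\sharp$ write $x=(f_x,p_x)$. From the multiplication rule,
$$f_{xx'}=f_x+p_xf_{x'},\qquad f_{xj(a)}=f_x+[p_x]+[p_xa],\qquad f_{xb}=f_x\quad(b\in B^\sharp).\tag{2}$$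
So, reading a word in $j(A)$ and $g^\sharp$ from left to right, one walks in $X(P)$. Every letter $j(a)$, read at $p$, adds to $f$ the two edges $pC$ and $paC$ by which one enters and leaves the $A$-vertex $pA$.

**Lemma 3.** $\gamma(P^\sharp)\ge2\gamma(P)$.

*Proof.* Take a cycle of $X(P^\sharp)$. Its edges, in order, are $x_0C,\dots,x_{2k-1}C$, and consecutive edges are distinct and share alternately an $A$-vertex and a $B$-vertex. With indices mod $2k$,
$$x_{2i}^{-1}x_{2i+1}\in j(A)\setminus j(C),\qquad x_{2i+1}^{-1}x_{2i+2}\in B^\sharp\setminus j(C).$$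
By (2), $f_{x_{2i+1}}=f_{x_{2i}}+[p_{x_{2i}}]+[p_{x_{2i+1}}]$ and $f_{x_{2i+2}}=f_{x_{2i+1}}$. Summing around the cycle, $\sum_{i=0}^{2k-1}[p_{x_i}]=0$. So in the cyclic sequence of edges $\bar e_i=p_{x_i}C$ of $X(P)$, every edge of $X(P)$ occurs an even number of times.

Projecting to $P$, $p_{x_{2i}}^{-1}p_{x_{2i+1}}\in A\setminus C$ and $p_{x_{2i+1}}^{-1}p_{x_{2i+2}}\in B\setminus C$. So each $\bar e_i$ shares its $A$-vertex with one cyclic neighbour different from it, and its $B$-vertex with the other cyclic neighbour, also different from it. In the subgraph of $X(P)$ formed by the edges $\bar e_i$, all degrees are therefore at least $2$. It contains a cycle, hence has at least $\gamma(P)$ distinct edges. Each occurs at least twice in the sequence, so $2k\ge2\gamma(P)$. $\square$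

Start from $P_0=A\times\langle g\rangle$ with $g$ of order $2$, which is admissible, and iterate $\sharp$: the girth is at least $4,8,16,\dots$. So admissible pairs of arbitrarily large girth exist.

**Example (dihedral groups).** Let $C=1$ and $A=\{1,a\}$. Let $P$ be generated by the involutions $a,g$ with $ag$ of order $L\ge2$, so $P$ is dihedral of order $2L$ (the Klein group $P_0$ if $L=2$). All degrees of $X(P)$ are $2$, and $X(P)$ is connected since $a,g$ generate $P$; it is one cycle with $2L$ edges. In $P^\sharp$ put $u=j(a)g^\sharp$ and $n=u^L$. Then $p_n=1$, and by (2) $f_n=\sum_{i<L}([(ag)^i]+[(ag)^ia])$ is the sum of all $2L$ edges. So $n\ne1$ and $n^2=(f_n+f_n,1)=1$. Since $p_u=ag$ has order $L$, the order of $u$ is a multiple of $L$; as $u^L=n\ne1$ and $u^{2L}=1$, it is $2L$. So $P^\sharp$ is dihedral of order $4L$, and the girth has doubled exactly.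

## 7. The mod-$2$ length, and where it stops working

*Purpose.* We define on $Q=P^\sharp$ the analogue of $\psi_\Gamma$. The letter weights must be given on all vectors of $\mathbb F_2[A/C]$, not only on those of the form $e_C+e_{aC}$.

**The function $\kappa$.** Let $m=|A/C|\ge2$ and $\eta=\varepsilon/2$. Let $c_S$, $S\subset A/C$, be the weights of $\psi$, and put $c'_S=c_S+\eta2^{1-m}$. For $z\in\mathbb F_2[A/C]$ let $\lambda_S(z)=\sum_{s\in S}z_s\in\mathbb F_2$. With $|0|=0$ and $|1|=1$, let
$$\kappa(z)=\sum_{S\subset A/C}c'_S\,|\lambda_S(z)|.$$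

* $\kappa$ is $A$-invariant, since $\lambda_S(az)=\lambda_{a^{-1}S}(z)$ and the weights $c'_S$ are invariant. It is subadditive, since $|u+v|\le|u|+|v|$ on $\mathbb F_2$.
* The $\lambda_S$ are all the linear functionals on $\mathbb F_2[A/C]$, so for $z\ne0$ exactly $2^{m-1}$ of them take the value $1$ at $z$. Hence $\kappa(z)\ge\eta$ for $z\ne0$. This lower bound is the reason for adding $\eta2^{1-m}$.
* $\kappa(e_C+e_{aC})=\sum_Sc'_S|1_S(C)-1_S(aC)|=\tilde\psi(a)$, where $\tilde\psi(a):=\psi(a)+\eta1_{a\notin C}$.

Put $S_0=\max_A\tilde\psi$; it is positive because $C\ne A$.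

**The functions $N$ and $\psi_0$.** Let $(P,g)$ be admissible and $Q=P^\sharp$. For a coset $y=pA$ and $f\in\mathbb F_2[P/C]$ let $f|_y$ be the part of $f$ on the edges $qC$ with $q\in y$. Put $\kappa_y(f)=\kappa(p^{-1}(f|_y))$; by $A$-invariance of $\kappa$ this does not depend on $p\in y$. Let
$$N(f)=\sum_{y\in P/A}\kappa_y(f),\qquad\psi_0(x)=N(f_x)\quad(x\in Q).$$
$N$ is subadditive, and it is $P$-invariant, since $(qf)|_{qy}=q(f|_y)$ gives $\kappa_{qy}(qf)=\kappa_y(f)$. It has the form $N(f)=\sum_ic_i|\lambda_i(f)|$ with $c_i\ge0$ and $\lambda_i:\mathbb F_2[P/C]\to\mathbb F_2$ linear. From $f_{x^{-1}x'}=p_x^{-1}(f_x+f_{x'})$,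
$$\psi_0(x^{-1}x')=N(f_x+f_{x'}).\tag{3}$$

**The attempt $\psi'=\psi_0$.** Let $a,a'\in A$, $x\in Q$, and put
$$q=[1]+[a]=f_{j(a)},\qquad r=[p_x]+[p_xa'].$$
By (2) and (3), the values of $\psi_0$ at $x,\ j(a)^{-1}x,\ xj(a'),\ j(a)^{-1}xj(a')$ are
$$N(f_x),\quad N(f_x+q),\quad N(f_x+r),\quad N(f_x+q+r).\tag{4}$$
The vector $q$ lives on the coset $A$ and $r$ on the coset $p_xA$. If $p_x\notin A$, these cosets are distinct, $N$ is a sum over cosets, and so the effects of $q$ and $r$ add up: $D_{a,a'}\psi_0(x)=0$, as in the free amalgam. But if $p_x\in A$ while $x\notin A$, the walk has returned to its starting vertex around a loop, $q$ and $r$ sit on the same coset, and the argument breaks.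

The failure is real. In the dihedral example take $\psi=\psi_1=1_{x\ne1}$. The weights $c'_S$ are $\frac12+\frac\eta2$ on singletons and $\frac\eta2$ on $A$ and $\emptyset$, so $\kappa(e_1+e_a)=1+\eta$. Let $x=n$ and $a'=a$. Then $p_n=1$, $q=r=[1]+[a]$, $f_n$ is the sum of all edges, and the four values (4) are $L(1+\eta)$, $(L-1)(1+\eta)$, $(L-1)(1+\eta)$, $L(1+\eta)$. So
$$D_{a,a}\psi_0(n)=2(L-1)(1+\eta)-2L(1+\eta)=-2(1+\eta),$$
whatever the girth $2L$ is.

**The way past this point.** In the bad case $\psi_0$ itself is huge when the girth is large: in the example $\psi_0(n)=L(1+\eta)$. So replace $\psi_0$ by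
$$\psi'(x)=\tfrac1t\bigl(1-e^{-t\psi_0(x)}\bigr).$$
With $t$ small this is close to $\psi_0$ where $\psi_0$ is of moderate size, in particular on $A$. But it is nearly constant where $\psi_0\gg1/t$; in the example, $D_{a,a}\psi'(n)=\frac2t\bigl(e^{-tL(1+\eta)}-e^{-t(L-1)(1+\eta)}\bigr)$ is as small as we like for $L$ large. The price is that (a) holds only approximately and that $D$ in the good case becomes small instead of zero. Also $\psi'$ is bounded by $1/t$, so $t$ must be small compared with $1/R$. Since Lemma 2 leaves room for $\varepsilon$, we can pay.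

## 8. Proof of the extension lemma

**Step 1: parameters.** *This fixes all choices, in the order $t$, $T$, $P$.* With $\eta,\kappa,\tilde\psi,S_0$ as in Section 7, choose
$$0<t\le\min\Bigl\{\frac1{S_0},\ \frac{\varepsilon}{e^2S_0^2},\ \frac1{2R}\Bigr\},$$
then $T\ge3S_0$ so large that
$$\tfrac2te^{-t(T-3S_0)}\le\varepsilon,\qquad e^{-tT}\le\tfrac12,$$
then, by Lemma 3, an admissible pair $(P,g)$ with $\gamma(P)\ge2T/\eta$. Let $Q=P^\sharp$, with $A\subset Q$ via $j$. The involution required by Lemma 2 is $g^\sharp\in Q\setminus A$. Let $N,\psi_0$ be as in Section 7 and $\psi'=\frac1t(1-e^{-t\psi_0})$.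

**Step 2: $\psi'\in\mathcal C(Q)$.** *This keeps us inside the class, so that the construction can be iterated.* For $u\in\mathbb F_2$ and $s\ge0$,
$$e^{-s|u|}=\frac{1+e^{-s}}2+\frac{1-e^{-s}}2(-1)^u .$$
Write $N(f)=\sum_ic_i|\lambda_i(f)|$ and multiply these identities for $s=tc_i$, $u=\lambda_i(f)$. Products of signs are $(-1)^{\lambda(f)}$ with $\lambda$ a sum of some of the $\lambda_i$. So $e^{-tN(f)}=\sum_\lambda m_\lambda(-1)^{\lambda(f)}$ over linear functionals $\lambda$, with $m_\lambda\ge0$, and $f=0$ gives $\sum m_\lambda=1$. Since $1-(-1)^{\lambda(f)}=2|\lambda(f)|$,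
$$\tfrac1t\bigl(1-e^{-tN(f)}\bigr)=\sum_\lambda\frac{2m_\lambda}t|\lambda(f)|.$$
Put $f=f_x+f_{x'}$ and $S_\lambda=\{x\in Q:\lambda(f_x)=1\}$. By (3),
$$\psi'(x^{-1}x')=\sum_\lambda\frac{2m_\lambda}t\,|1_{S_\lambda}(x)-1_{S_\lambda}(x')|.$$
This is $\sum_Sw_S|1_S(x)-1_S(x')|$ with some weights $w_S\ge0$. The left side is unchanged when $(x,x')$ is replaced by $(zx,zx')$, and $1_S(zx)=1_{z^{-1}S}(x)$. Averaging over $z\in Q$, the same kernel is given by the weights $w'_S=|Q|^{-1}\sum_zw_{zS}$, which are left-invariant. Setting $x=1$ shows $\psi'\in\mathcal C(Q)$.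

**Step 3: property (a).** *$\psi'$ nearly extends $\psi$.* For $a\in A$, $f_{j(a)}=[1]+[a]$ lives on the coset $A$, so $\psi_0(j(a))=\kappa(e_C+e_{aC})=\tilde\psi(a)\le S_0$. Since $0\le u-\frac{1-e^{-tu}}t\le\frac{tu^2}2$ for $u\ge0$,
$$|\psi'(j(a))-\psi(a)|\le\eta+\tfrac{tS_0^2}2\le\tfrac\varepsilon2+\tfrac{\varepsilon}{2e^2}\le\varepsilon .$$

**Step 4: property (b).** *The new involution fixes $0$.* For $x\in B^\sharp=C\cup Cg^\sharp$ we have $f_x=0$, so $\psi'(x)=0$. As $g^\sharp$ is an involution outside $A$ centralizing $C$, $B^\sharp\cong C\times\mathbb Z/2$.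

**Step 5: elements over $1\in P$ are long.** *This turns large girth into large $\psi_0$ in the bad case.*

**Lemma 4.** If $n\in Q$, $p_n=1$ and $n\ne1$, then $\psi_0(n)\ge T$.

*Proof.* We show that $f_n$ has an even number of edges at every vertex of $X(P)$.

*At $A$-vertices,* this holds for $f_x$ for every $x\in Q$. Build $x$ as a product of generators: by (2), right multiplication by $j(a)$ adds $[p_x]+[p_xa]$, which is $0$ or two edges at the vertex $p_xA$, and right multiplication by $g^\sharp$ adds nothing.

*At $B$-vertices,* consider $f'_x=f_x+[1]+[p_x]$. Then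
$$f'_x+p_xf'_{x'}=f_x+[1]+[p_x]+p_xf_{x'}+[p_x]+[p_xp_{x'}]=f'_{xx'},$$
and $f'_{j(a)}=0$, while $f'_{g^\sharp}=[1]+[g]$ is the sum of the two edges at the vertex $B$. So right multiplication by $g^\sharp$ adds to $f'_x$ the two edges at $p_xB$, and right multiplication by $j(a)$ adds nothing. Hence $f'_x$ has an even number of edges at each $B$-vertex.

As $p_n=1$, $f_n=f'_n$ is even at every vertex. As $n\ne1$, $f_n\neq0$. So its support is a non-empty graph with all degrees at least $2$ and contains a cycle. The cycle has length at least $\gamma(P)$ and passes through at least $\gamma(P)/2$ distinct $A$-vertices $y$. For each of them $f_n|_y\ne0$, so $\kappa_y(f_n)\ge\eta$. Therefore $\psi_0(n)=N(f_n)\ge\eta\gamma(P)/2\ge T$. $\square$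

**Step 6: property (c).** *The key estimate.* Let $a,a'\in A$ and $x\in Q\setminus A$, with $q,r$ as in Section 7; the four values of $\psi_0$ are listed in (4). We have $N(q)=\tilde\psi(a)\le S_0$ and, by $P$-invariance, $N(r)=N([1]+[a'])=\tilde\psi(a')\le S_0$.

*Case $p_x\notin A$.* Put $M=N(f_x)$, $d_1=N(f_x+q)-M$, $d_2=N(f_x+r)-M$. The cosets $A$ and $p_xA$ are distinct, so $N(f_x+q+r)=M+d_1+d_2$. By subadditivity $|d_i|\le S_0$. Hence
$$D_{a,a'}\psi'(x)=\tfrac1t\bigl(-e^{-t(M+d_1)}-e^{-t(M+d_2)}+e^{-t(M+d_1+d_2)}+e^{-tM}\bigr)=\tfrac1te^{-tM}(1-e^{-td_1})(1-e^{-td_2}).$$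
Since $|1-e^{-td_i}|\le e^{tS_0}-1\le tS_0e^{tS_0}$ and $tS_0\le1$,
$$|D_{a,a'}\psi'(x)|\le tS_0^2e^{2tS_0}\le te^2S_0^2\le\varepsilon .$$

*Case $p_x=a_0\in A$.* Put $n=j(a_0)^{-1}x$. Then $p_n=1$, and $n\ne1$ because $x\notin A=j(A)$. By Lemma 4 and (3),
$$T\le\psi_0(n)=N(f_{j(a_0)}+f_x)\le S_0+N(f_x).$$
So $N(f_x)\ge T-S_0$, and by subadditivity each of the four values (4) is at least $T-3S_0$. Now $D_{a,a'}\psi'(x)$ is $\frac1t$ times a difference of two sums, each consisting of two numbers in $[0,e^{-t(T-3S_0)}]$. Thus $|D_{a,a'}\psi'(x)|\le\frac2te^{-t(T-3S_0)}\le\varepsilon$.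

**Step 7: property (d).** *$\psi'$ is large somewhere.* Take a cycle in $X(P)$ with distinct edges $p_0C,\dots,p_{2k-1}C$ in order, $p_{2k}=p_0$, and $a_i=p_{2i}^{-1}p_{2i+1}\in A\setminus C$, $b_i=p_{2i+1}^{-1}p_{2i+2}\in B\setminus C$. Let
$$n=j(a_0)(0,b_0)\,j(a_1)(0,b_1)\cdots j(a_{k-1})(0,b_{k-1})\in Q .$$
Then $p_n=a_0b_0\cdots a_{k-1}b_{k-1}=p_0^{-1}p_{2k}=1$. Just before the letter $j(a_i)$ is read, the $P$-component is $p_0^{-1}p_{2i}$, so by (2) that letter adds $[p_0^{-1}p_{2i}]+[p_0^{-1}p_{2i+1}]$. In total $f_n=p_0^{-1}\sum_{i=0}^{2k-1}[p_i]\ne0$, the edges being distinct. So $n\ne1$, Lemma 4 gives $\psi_0(n)\ge T$, and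
$$\psi'(n)\ge\frac{1-e^{-tT}}t\ge\frac1{2t}\ge R .$$
This proves Lemma 2, and with Section 4, Theorem A. $\blacksquare$

## 9. The Gaussian construction on $L^p$: proof of Theorem B

Let $\mathcal H_{\mathbb R},\pi,b$ be the real Hilbert space, representation and cocycle that Proposition 1 gives for the $\Psi$ of Section 4. $\mathcal H_{\mathbb R}$ is separable, and it is non-zero since $b\ne0$. Let $(e_i)_{i\in I}$ be a countable orthonormal basis with $1\in I$.

**Step 1: a copy of $\mathcal H_{\mathbb R}$ inside $L^p$.** Let $\Omega=\mathbb R^I$ with the product $m$ of standard Gaussian measures, and let $W:\mathcal H_{\mathbb R}\to L^2(\Omega)$ be the linear isometry sending $e_i$ to the $i$-th coordinate $\omega_i$. As an $L^2$-limit of centred Gaussians, $W(h)$ is centred Gaussian of variance $\|h\|^2$. So $\|W(h)\|_p=c_p\|h\|$ for all $h$, with $c_p>0$ the $L^p$-norm of a standard Gaussian.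

**Step 2: orthogonal operators act on $L^p(\Omega)$.** For $U$ orthogonal, let $\theta_U(\omega)=(W(Ue_i)(\omega))_i$, defined almost everywhere. Every finite linear combination of the $W(Ue_i)$ is Gaussian, and their covariances are $\langle Ue_i,Ue_j\rangle=\delta_{ij}$. So they are independent standard Gaussians and $\theta_U$ preserves $m$. Hence $T_UF=F\circ\theta_U$ is well defined on classes of functions and isometric on every $L^p$. We have $T_U\omega_i=W(Ue_i)$, so by linearity and continuity $T_UW(h)=W(Uh)$ for all $h$.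

If $F=\phi(\omega_{1},\dots,\omega_{n})$ depends on finitely many coordinates, then $T_VF=\phi(W(Ve_1),\dots,W(Ve_n))$, and both $T_UT_VF$ and $T_{UV}F$ equal $\phi(W(UVe_1),\dots,W(UVe_n))$. Such functions in $L^p$ are dense for $p<\infty$, so $T_UT_V=T_{UV}$ on $L^p$. Therefore $T_g:=T_{\pi(g)}$ is an isometric representation of $G$ on $L^p(\Omega)$.

**Step 3: odd functions, and $L^p([0,1])$.** *The constants are $T_g$-invariant, so $L^p(\Omega)$ is too large for $C_0$; we cut them away.* Since $\theta_{-1}(\omega)=-\omega$, $T_{-1}F(\omega)=F(-\omega)$, and $T_UT_{-1}=T_{-U}=T_{-1}T_U$. So $T_g$ preserves the closed subspace $L^p_{\rm odd}=\{F:T_{-1}F=-F\}$. The symmetry $\omega\mapsto-\omega$ preserves $m$ and exchanges $\{\omega_1>0\}$ and $\{\omega_1<0\}$, and $m(\omega_1=0)=0$. So $F\mapsto F|_{\{\omega_1>0\}}$ is an isometry of $L^p_{\rm odd}$ onto $L^p(\{\omega_1>0\},2m)$, the inverse being odd extension. The space $(\{\omega_1>0\},2m)$ is a standard probability space without atoms, hence isomorphic to $[0,1]$ with Lebesgue measure. So $L^p_{\rm odd}\cong L^p([0,1])$.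

**Step 4: mixing on $L^2(\Omega)$.** For $h\in\mathcal H_{\mathbb R}$ let $\varepsilon_h=e^{W(h)-\|h\|^2/2}$. Then $\int\varepsilon_h=1$, $T_g\varepsilon_h=\varepsilon_{\pi(g)h}$, and $\langle\varepsilon_h,\varepsilon_k\rangle=e^{(\|h+k\|^2-\|h\|^2-\|k\|^2)/2}=e^{\langle h,k\rangle}$. As $\pi$ is $C_0$,
$$\langle T_g\varepsilon_h,\varepsilon_k\rangle=e^{\langle\pi(g)h,k\rangle}\to1=\int\varepsilon_h\int\varepsilon_k .$$
The functions $\varepsilon_h$ are total in $L^2(\Omega)$ (e.g. Janson, *Gaussian Hilbert Spaces*). Here is the argument. Let $F\in L^2$ be orthogonal to all of them, and let $F_n$ be the conditional expectation of $F$ on the first $n$ coordinates. Then $\int F_ne^{s_1\omega_1+\dots+s_n\omega_n}\,dm=0$ for all real $s$. The left side is an entire function of $s\in\mathbb C^n$, so it vanishes for imaginary $s$ too. So the Fourier transform of the finite measure $F_n\,dm$ on $\mathbb R^n$ is zero, and $F_n=0$; since $F_n\to F$ in $L^2$ (or $F=F_n$ for the last $n$ if $I$ is finite), $F=0$.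

By totality and $\|T_g\|=1$, $\langle T_gF,K\rangle\to\int F\int\bar K$ for all $F,K\in L^2(\Omega)$. If $F$ is odd, $\int F=0$ and the limit is $0$.

**Step 5: $T$ is $C_0$ on $L^p_{\rm odd}$.** By Hahn–Banach, every functional on $L^p_{\rm odd}$ has the form $F\mapsto\int F\bar K$ with $K\in L^q(\Omega)$, $\frac1p+\frac1q=1$. Given $F\in L^p_{\rm odd}$, the truncations $F_M=F1_{|F|\le M}$ are bounded, odd, and $F_M\to F$ in $L^p$. If $q<\infty$, choose a bounded $K'$ close to $K$ in $L^q$; if $q=\infty$, put $K'=K$. Then
$$|\langle T_gF,K\rangle-\langle T_gF_M,K'\rangle|\le\|F-F_M\|_p\|K\|_q+\|F_M\|_p\|K-K'\|_q$$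
is as small as we like, uniformly in $g$: first choose $M$, then $K'$. The functions $F_M,K'$ lie in $L^2$ and $F_M$ is odd, so $\langle T_gF_M,K'\rangle\to0$ by Step 4. Hence $\langle T_gF,K\rangle\to0$.

**Step 6: the cocycle.** Since $T_{-1}W(h)=W(-h)=-W(h)$, each $W(b(g))$ lies in $L^p_{\rm odd}$. Moreover
$$W(b(gh))=W(b(g))+W(\pi(g)b(h))=W(b(g))+T_gW(b(h)),$$
so $g\mapsto W(b(g))$ is a cocycle for $T$. Its norm is $c_p\|b(g)\|$, which vanishes on $H$ and is unbounded on $G$. The argument is the same for real and complex scalars. $\blacksquare$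

## 10. Finite conjugation orbits and reflexive spaces: proof of Theorem C

We return to the computation of Section 2. Let $V$ be reflexive and $G$ discrete. The lemma below manufactures elements that commute with a given finite set out of a bounded set that conjugates each element to only finitely many others.

**Lemma 5.** Let $\alpha=(\pi,b)$ be an affine isometric action of $G$ on $V$ with $C_0$ linear part, $S\subset G$ an infinite set with $\sup_S\|b\|\le c<\infty$, and $N\le G$ a subgroup such that $\{sns^{-1}:s\in S\}$ is finite for each $n\in N$. Then $N$ has a fixed point.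

*Proof.* Let $F\subset N$ and $E\subset G$ be finite. The map $s\mapsto(sns^{-1})_{n\in F}$ on $S$ has finite range, so it is constant on an infinite $S'\subset S$. Fix $s_0\in S'$. The elements $s_0^{-1}s$, $s\in S'$, are infinitely many, so one of them, $x=x_{F,E}$, lies outside $E$. For $n\in F$, $xnx^{-1}=s_0^{-1}(sns^{-1})s_0=n$. And $\|b(x)\|=\|b(s_0^{-1})+\pi(s_0^{-1})b(s)\|\le\|b(s_0)\|+\|b(s)\|\le2c$.

Order the pairs $(F,E)$ by inclusion. Along this directed set $x\to\infty$. Balls of a reflexive space are weakly compact, so along a subnet $b(x)\to\xi$ weakly. Let $n\in N$. Eventually $xn=nx$, that is,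
$$b(x)+\pi(x)b(n)=b(n)+\pi(n)b(x).$$
Since $\pi$ is $C_0$, $\pi(x)b(n)\to0$ weakly, so in the weak limit $\xi=b(n)+\pi(n)\xi$. So $\xi$ is fixed by $N$. $\square$

**(i) An infinite group $N$ with finite conjugacy classes has $(\mathrm{BP}_0^V)$.** If an action with $C_0$ linear part is not proper, then $S=\{g\in N:\|b(g)\|\le c\}$ is infinite for some $c$. Conjugation orbits are finite, so Lemma 5 applies with $G=N$ and gives a fixed point.

**(ii) If $N\lhd G$ is infinite and has $(\mathrm{BP}_0^V)$, then so does $G$.** Let $\alpha$ be an action of $G$ with $C_0$ linear part; its restriction to $N$ again has $C_0$ linear part.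

If $N$ has a fixed point, it is unique by Section 1, because $N$ is infinite. As $N$ is normal, $G$ permutes the fixed points of $N$, so the point is fixed by $G$.

If $N$ has no fixed point, then $\alpha|_N$ is proper. Suppose $\alpha$ is not proper: $S=\{g\in G:\|b(g)\|\le c\}$ is infinite for some $c$. For $n\in N$, $s\in S$ we have $sns^{-1}\in N$ and
$$\|b(sns^{-1})\|\le\|b(s)\|+\|b(n)\|+\|b(s^{-1})\|\le2c+\|b(n)\|.$$
Since $\alpha|_N$ is proper, only finitely many elements of $N$ satisfy this bound, so $\{sns^{-1}:s\in S\}$ is finite. By Lemma 5, $N$ has a fixed point, a contradiction. So $\alpha$ is proper.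

**Proof of Theorem C.** If $G$ is finite, the barycentre of any orbit is a fixed point. Let $G$ be infinite, and let $\lambda$ be the least ordinal with $N_\lambda$ infinite; $\lambda>0$. We claim that $N_\lambda$ has finite conjugacy classes.

*If $\lambda=\mu+1$,* then $N_\mu$ is finite and $N_\lambda/N_\mu$ is infinite, hence abelian by hypothesis. So $[N_\lambda,N_\lambda]\le N_\mu$ is finite. The conjugacy class of $x$ in $N_\lambda$ lies in $x[N_\lambda,N_\lambda]$ and is finite.

*If $\lambda$ is a limit,* then $N_\lambda=\bigcup_{\mu<\lambda}N_\mu$ is a union of finite normal subgroups. The conjugacy class of an element of $N_\mu$ stays in $N_\mu$ and is finite.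

By (i), $N_\lambda$ has $(\mathrm{BP}_0^V)$. As $N_\lambda$ is infinite and normal in $G$, (ii) gives $(\mathrm{BP}_0^V)$ for $G$. $\blacksquare$
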